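# Shrinking smooth lattice polytopes: when $\operatorname{codeg}_{\mathbb Q}(P)>\frac{n+1}{2}$ forces $\mathbb Q$-normality

## 1. A trapezoid that keeps its shape, and one that does not

For an integer $h\ge 1$ let
$$T_h=\{(x,y)\in\mathbb R^2:\ x\ge 0,\ \ y\ge 0,\ \ h-y\ge 0,\ \ 1+y-x\ge 0\},$$
the trapezoid with vertices $(0,0),(1,0),(h+1,h),(0,h)$. Push every side inward by the same amount $c>0$, measured by these four integral functions:
$$T_h^{(c)}=\{\,x\ge c,\ \ y\ge c,\ \ h-y\ge c,\ \ 1+y-x\ge c\,\}.$$
At height $y$ the slice is $c\le x\le 1+y-c$, of length $1+y-2c$. So the bottom side, at $y=c$, has length $1-c$, the top side, at $y=h-c$, has length $1+h-3c$, and the height is $h-2c$. The slices grow with $y$, so $T_h^{(c)}$ is nonempty exactly when $c\le \frac h2$ and $c\le\frac{h+1}3$.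

*The case $h=1$.* The set survives until $c=\frac12$. For $c<\frac12$ all the lengths above are positive, so $T_1^{(c)}$ is a trapezoid with the same four edge directions up to the moment it degenerates.

*The case $h=3$.* The set survives until $c=\frac43$. But the bottom side shrinks to a point already at $c=1$. For $1<c<\frac43$ the slice at height $y$ is nonempty only for $y\ge 2c-1>c$, so the condition $y\ge c$ is redundant, and $T_3^{(c)}$ is the triangle with vertices $(c,2c-1),(c,3-c),(4-2c,3-c)$. The shape changed before the polygon disappeared.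

The polygon $T_3$ is roomy: it survives long enough for a short side to die first. The polygon $T_1$ is thin and disappears before anything can happen to its shape. The question of these notes is whether this is a theorem: *if a smooth lattice polytope disappears early enough, must it keep its shape until then?* What "early enough" should mean in dimension $n$ is part of the question.

## 2. Smooth polytopes, the $\mathbb Q$-codegree, and $\mathbb Q$-normality

Let $P\subset\mathbb R^n$ be an $n$-dimensional lattice polytope. Index its facets by $g$, let $u_g\in\mathbb Z^n$ be the primitive inward normal of the facet $g$, and write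
$$P=\{x:\ H_g(x)\ge 0\ \text{ for all } g\},\qquad H_g(x)=\langle u_g,x\rangle-b_g,\quad b_g\in\mathbb Z,$$
irredundantly. The number $H_g(x)$ is the lattice distance of $x$ from the facet $g$. It is an integer at lattice points.

The **normal fan** of $P$ has as maximal cones the cones spanned by $\{u_g : g\ni v\}$, one for each vertex $v$.

**Definition (smooth).** $P$ is smooth if at every vertex the primitive edge directions form a basis of $\mathbb Z^n$. Then exactly $n$ facets pass through each vertex, and their normals $u_1,\dots,u_n$ form the dual basis of the edge directions $e_1,\dots,e_n$; we call $e_i$ *dual to $u_i$*. Moving along $e_i$ increases $H_i$ at unit speed and keeps the other $H_j$ with $j\le n$ at $0$. Since the edge ends at a lattice point, $v+e_i\in P$. For example, $T_h$ is smooth: at $(1,0)$ the directions are $(-1,0)$ and $(1,1)$, at $(h+1,h)$ they are $(-1,0)$ and $(-1,-1)$, and the two remaining vertices have coordinate directions up to sign.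

**Definition ($\mathbb Q$-codegree).** For rational $c>0$ put $P^{(c)}=\{x: H_g(x)\ge c\ \ \forall g\}$ and
$$\mu=\operatorname{codeg}_{\mathbb Q}(P)=\Big(\sup\{c\in\mathbb Q_{>0}:P^{(c)}\ne\emptyset\}\Big)^{-1}.$$
The supremum is the optimum of the linear program "maximize $c$ subject to $H_g(x)\ge c$ for all $g$". It is positive because $P$ has interior points and finite because $P$ is bounded. The data are rational, so the optimum is rational and attained: $P^{(1/\mu)}\neq\emptyset$.

*Examples.* For the standard simplex $\Delta_n$ the $n+1$ facet functions $x_1,\dots,x_n,1-\sum x_i$ sum to $1$, so $P^{(c)}\ne\emptyset$ forces $(n+1)c\le 1$, and the barycenter attains equality: $\operatorname{codeg}_{\mathbb Q}(\Delta_n)=n+1$. By Section 1, $\operatorname{codeg}_{\mathbb Q}(T_h)=\max\{\frac2h,\frac3{h+1}\}$, which is $2,\,1,\,\frac34$ for $h=1,2,3$.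

**Definition ($\mathbb Q$-normal).** $P$ is $\mathbb Q$-normal if $P^{(c)}$ has the same normal fan as $P$ for every rational $c$ with $0<c<1/\mu$. Thus $T_1$ is $\mathbb Q$-normal and $T_3$ is not.

The following is posed as a conjecture in Douglas Monsôres, "Toric Birational Geometry and Applications to Lattice Polytopes", arXiv:1307.1449 (2013).

**Conjecture.** Let $P\subset\mathbb R^n$ be a smooth $n$-dimensional lattice polytope. If $\operatorname{codeg}_{\mathbb Q}(P)>\frac{n+1}2$, then $P$ is $\mathbb Q$-normal.

We shall prove it.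

## 3. The boundary value $\frac{n+1}2$, seen on one family

For $n\ge2$ consider the following relative of $T_1$ with more $x$-coordinates:
$$\Pi_{n,n}=\Big\{(x,y)\in\mathbb R^{n-1}\times\mathbb R:\ x_t\ge0,\ y\ge 0,\ 1-y\ge0,\ 1+y-\textstyle\sum x_t\ge0\Big\}.$$
It is a smooth lattice polytope; Section 8 checks this for a larger family. A point of $\Pi_{n,n}^{(c)}$ has $c\le y\le 1-c$ and $(n-1)c\le\sum x_t\le 1+y-c$. Conversely, if $c\le y\le1-c$ and $nc\le 1+y$, then $x_t=c$ gives a point. So the set is nonempty iff $c\le\frac12$ and $nc\le 2-c$, that is,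
$$\operatorname{codeg}_{\mathbb Q}(\Pi_{n,n})=\max\Big\{2,\frac{n+1}2\Big\}.$$

With $x_t=c+x_t'$ and $y=c+y'$, the set $\Pi_{n,n}^{(c)}$ becomes $\{x'_t\ge 0,\ 0\le y'\le 1-2c,\ \sum x_t'\le 1-(n-1)c+y'\}$. If $1-2c$ and $1-(n-1)c$ are both positive, its vertices are obtained by choosing one of the two $y'$-facets and $n-1$ of the $n$ other facets, for every such choice, exactly as for $\Pi_{n,n}$. So the normal fan is unchanged. For $n=2,3$ both numbers are positive for all $c<\frac12=1/\mu$, so $\Pi_{2,2}=T_1$ and $\Pi_{3,3}$ are $\mathbb Q$-normal.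

For $n\ge4$ we have $\frac1{n-1}<\frac{2}{n+1}=1/\mu$. If $\frac1{n-1}<c<\frac2{n+1}$, every point of $\Pi^{(c)}_{n,n}$ has $y\ge nc-1>c$, so the facet $y=c$ is gone. Hence $\Pi_{n,n}$ is **not** $\mathbb Q$-normal for $n\ge4$, and its $\mathbb Q$-codegree is exactly $\frac{n+1}2$. The threshold in the conjecture could not be lower.

Here are the results. Write $\tau$ for the nef value, a number attached to $P$ that is recalled in Section 4. There we also see that $P$ is $\mathbb Q$-normal iff $\mu=\tau$.

**Theorem A.** Let $P\subset\mathbb R^n$ be a smooth $n$-dimensional lattice polytope. If $\tau>\frac{n+1}2$, then $\mu=\tau$ or $\mu\le\frac{n+1}2$. In particular, if $\mu>\frac{n+1}2$, then $P$ is $\mathbb Q$-normal.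

**Theorem B.** Let $P$ be smooth of dimension $n$ with $\mu\ge\frac{n+1}2$. Then $P$ is not $\mathbb Q$-normal iff, up to an affine unimodular transformation, $P$ is
$$\Pi_{n,k}=\Big\{(x,y,z)\in\mathbb R^{k-1}\times\mathbb R\times\mathbb R^{n-k}:\ x_t,y,z_j\ge0,\ \textstyle\sum x_t\le1+y,\ y+\sum z_j\le1\Big\}$$
for some integer $k$ with $\frac{n+3}2<k\le n$. In that case $\mu=\frac{n+1}2$. Such $k$ exists iff $n\ge4$. So the strict inequality in the conjecture cannot be weakened to $\ge$ for any $n\ge4$, whereas for $n\le3$ the inequality $\mu\ge\frac{n+1}2$ already suffices.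

**Theorem C.** Let $P$ be smooth of dimension $n$. Then $\mu>\frac{n+1}2$ iff $P$ is, up to an affine unimodular transformation, a Cayley polytope $\operatorname{conv}\bigcup_{i=0}^f(\{\varepsilon_i\}\times P_i)$, where $f+1>\frac{n+1}2$, $\varepsilon_0=0$, $\varepsilon_1,\dots,\varepsilon_f$ is the standard basis of $\mathbb R^f$, and $P_0,\dots,P_f\subset\mathbb R^{n-f}$ are $(n-f)$-dimensional smooth lattice polytopes with the same normal fan. In that case $\mu=\tau=\operatorname{codeg}(P)=f+1$, where $\operatorname{codeg}(P)=\min\{j\in\mathbb Z_{>0}:\operatorname{int}(jP)\cap\mathbb Z^n\neq\emptyset\}$. In particular $\mu$ is an integer.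

*Example of a Cayley polytope.* After exchanging the two coordinates, $T_1=\operatorname{conv}(\{0\}\times[0,1]\ \cup\ \{1\}\times[0,2])$. Here $n=2$, $f=1$, and $f+1=2>\frac32$.

## 4. Edges, wall relations, and the nef value

Let $X=X_P$ be the smooth projective toric variety of $P$, with invariant prime divisors $D_g$. We recall the textbook facts that we use (Fulton, *Introduction to Toric Varieties*, §5.1; Cox–Little–Schenck, *Toric Varieties*, §6.3–6.4).

1. *Divisors and polytopes.* $K_X=-\sum D_g$, and $L=-\sum b_gD_g$ is the ample divisor of $P$. A $\mathbb Q$-divisor $D=\sum d_gD_g$ has the polytope $\{x:\langle u_g,x\rangle\ge-d_g\ \forall g\}$. So the polytope of $L+cK_X$ is $P^{(c)}$. If $D$ is nef, a multiple of $D$ is globally generated, so its polytope is nonempty. $D$ is ample iff its polytope has the normal fan of $P$ and every inequality $\langle u_g,x\rangle\ge -d_g$ defines a facet.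
2. *Curves.* The invariant curves correspond to the edges of $P$. Their classes generate the cone $\overline{NE}(X)$, which is therefore polyhedral, and each extremal ray is spanned by an invariant curve. $D$ is nef (ample) iff $D\cdot C\ge0$ ($>0$) for all invariant curves $C$. Also $L\cdot C$ is the lattice length of the edge, an integer $\ge1$.
3. *Wall relations.* Let $v$ be a vertex with facets $u_1,\dots,u_n$ and dual edge directions $e_1,\dots,e_n$. Let $C$ be the curve of the edge from $v$ in direction $e_n$. It ends at a vertex $v'$ whose facets are $u_1,\dots,u_{n-1}$ and a new one, which we call $u_0$. There are integers $\beta_i$ with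
$$u_n+u_0+\sum_{i<n}\beta_iu_i=0, \tag{1}$$
and $D_n\cdot C=D_0\cdot C=1$, $D_i\cdot C=\beta_i$ for $i<n$, and $D_g\cdot C=0$ for all other $g$. Hence $-K_X\cdot C=2+\sum_{i<n}\beta_i$. In particular, $D_g\cdot C\neq0$ only if the facet $g$ contains an endpoint of the edge.
4. *Faces.* A two-dimensional face $F$ of $P$ is a smooth polygon in its own plane lattice. It gives an invariant smooth toric surface $X_F\subset X$ whose invariant curves $\Gamma$ are those of the edges of $F$. If $\rho_\Gamma$ is the primitive inward normal of the edge $\Gamma$ in the plane of $F$, then $\sum_\Gamma\langle m,\rho_\Gamma\rangle\Gamma\sim0$ on $X_F$ for every lattice vector $m$ in the direction of that plane.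

We write $H_0,H_1,\dots,H_n$ for the functions of $u_0,\dots,u_n$. Pairing (1) with $e_n$ gives $\langle u_0,e_n\rangle=-1$. If $\ell=L\cdot C$, so that $v'=v+\ell e_n$, then $H_0(v)=H_0(v')+\ell=\ell$. So (1) becomes an identity between functions on $\mathbb R^n$, with constant found by evaluating at $v$:
$$H_n+H_0+\sum_{i<n}\beta_iH_i=\ell. \tag{2}$$

*Example.* For the bottom edge of $T_h$, with $v=(0,0)$, the relation is $(1,0)+(-1,1)-(0,1)=0$. So the coefficient at the facet $y$ is $-1$, $-K_X\cdot C=1$, and (2) reads $x+(1+y-x)-y=1$.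

**Definition (nef value).** $\tau=\min\{t\in\mathbb R: K_X+tL\text{ is nef}\}$. By Fact 2, $K_X+tL$ is nef iff $t\ge(-K_X\cdot C)/(L\cdot C)$ for all invariant curves $C$, so
$$\tau=\max_C\frac{-K_X\cdot C}{L\cdot C}, \tag{3}$$
a rational number.

*Example.* For $T_h$ the bottom edge gives $1$. The left and right edges both join the bottom to the top, with relation $(0,1)+(0,-1)=0$, and give $\frac2h$. The top edge has relation $(1,0)+(-1,1)+(0,-1)=0$ and gives $\frac3{h+1}$. So $\tau=2,1,1$ for $h=1,2,3$, against $\mu=2,1,\frac34$.

**Lemma 1.** $\tau>0$ and $\mu\le\tau$. Moreover $P$ is $\mathbb Q$-normal iff $\mu=\tau$.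

*Proof.* **Positivity.** If $K_X$ were nef, its polytope $\{\langle u_g,x\rangle\ge1\ \forall g\}$ would be nonempty by Fact 1. But the $u_g$ generate a complete fan, so some combination $\sum c_gu_g$ with all $c_g>0$ vanishes, and then $0=\sum c_g\langle u_g,x\rangle\ge\sum c_g>0$, a contradiction. So $-K_X\cdot C>0$ for some invariant curve $C$, and $\tau>0$ by (3).

**The inequality.** $K_X+\tau L$ is nef, so its polytope $\{\langle u_g,x\rangle\ge\tau b_g+1\}=\tau P^{(1/\tau)}$ is nonempty. Hence $1/\tau\le1/\mu$.

**The criterion.** Let $c>0$ be rational. By Fact 2 and (3), $L+cK_X$ is ample iff $c<1/\tau$. If it is ample, its polytope $P^{(c)}$ has the normal fan of $P$ (Fact 1). Conversely, if $P^{(c)}$ has the normal fan of $P$, then it has a facet with each normal $u_g$; a facet is always cut out by one of the defining inequalities, so here by $\langle u_g,x\rangle\ge b_g+c$, and $L+cK_X$ is ample by Fact 1. So $P^{(c)}$ has the normal fan of $P$ iff $c<1/\tau$. Therefore $P$ is $\mathbb Q$-normal iff every rational $c\in(0,1/\mu)$ satisfies $c<1/\tau$. As $\tau$ is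 rational (otherwise test $c=1/\tau$), this means $1/\mu\le1/\tau$, and with $\mu\le\tau$ it means $\mu=\tau$. $\square$

## 5. Extremal rays: when a wall relation bounds $c$, and when it does not

By Lemma 1 we want $\mu\ge\tau$. The first thing to try is this. By (3) some invariant curve $C$ satisfies $-K_X\cdot C=\tau\ell$ with $\ell=L\cdot C$. If all $\beta_i\ge0$ in its wall relation, evaluate (2) at a point of $P^{(c)}$:
$$\ell=H_n+H_0+\sum\beta_iH_i\ \ge\ \Big(2+\sum\beta_i\Big)c=\tau\ell\,c .$$
So $c\le1/\tau$, hence $\mu\ge\tau$, and $P$ is $\mathbb Q$-normal.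

This stops exactly when some $\beta_i$ is negative. A negative term $\beta_iH_i$ is bounded above by nothing that we know, because the relation of $C$ does not say how far $P$ extends away from the facet $i$. In $T_3$ the nef value $1$ comes from the bottom edge, with $x+(1+y-x)-y=1$. The last point to survive, $(x,y)=(\frac43,\frac53)$ at $c=\frac43$, satisfies this relation as $\frac43+\frac43-\frac53=1$: the large value of $y$ pays for two functions of size $\frac43$. No repair can give $\mu=\tau$ here, because $\mu=\frac34<1=\tau$.

So when a negative coefficient occurs we change the goal. We no longer try to prove $\mu=\tau$. We try to prove that $\mu$ is *small*, namely $\mu\le\frac{n+1}2$. For this we must know the shape of $P$ near the curve $C$, and we choose $C$ on an extremal ray to have enough structure. The next lemma is a special case of Reid, *Decomposition of toric morphisms*, 1983; here is a direct proof.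

**Lemma 2.** Let $R$ be an extremal ray of $\overline{NE}(X)$ spanned by an invariant curve $C$, with $v,e_i,u_i,\beta_i,\ell$ as in Fact 3. Put
$$T=\{n\}\cup\{i<n:\beta_i>0\},\quad S=\{0\}\cup T,\quad k=|S|,\quad W=\{1,\dots,n\}\setminus T,$$
$$Y=\{i<n:\beta_i<0\}\subset W,\quad a_i=-\beta_i\ge 1\ (i\in Y),\quad a=\sum_{i\in Y}a_i .$$

1. $\beta_i=1$ for $i\in T\setminus\{n\}$. Consequently $-K_X\cdot C=k-a$ and, identically on $\mathbb R^n$,
$$\sum_{s\in S}H_s=\ell+\sum_{i\in Y}a_iH_i. \tag{4}$$
2. $v_0:=v$ and $v_t:=v+\ell e_t$ $(t\in T)$ are vertices of $P$. The facets through $v_s$ are exactly the $n$ facets with index in $(S\setminus\{s\})\cup W$. Here $|W|=n-k+1$.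

*Proof.* Fix $i\in T\setminus\{n\}$, so $\beta_i>0$. Let $F$ be the two-dimensional face of $P$ at $v$ spanned by $e_i$ and $e_n$; it lies in the facets $u_j$ with $j\ne i,n$.

**Step 1: the normals of $F$ around $C$.** This step expresses $\beta_i>0$ inside the plane of $F$. At $v$, the polygon $F$ has the edges $C$ (direction $e_n$) and $C'$ (direction $e_i$). At $v'$ the facets not containing $F$ are $u_i$ and $u_0$; they cut out the two edges of $F$ at $v'$, namely $C=F\cap\{H_i=0\}$ and $C''=F\cap\{H_0=0\}$. Restrict functionals to the plane lattice $\mathbb Ze_i+\mathbb Ze_n$ and write them in coordinates dual to $(e_i,e_n)$. Since all $u_j$ with $j\neq i,n$ restrict to $0$, relation (1) gives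
$$\rho_C=(1,0),\qquad \rho_{C'}=(0,1),\qquad \rho_{C''}=(-\beta_i,-1).$$

**Step 2: all edges of $F$ have their classes in $R$.** This is where extremality enters. As $\beta_i>0$, the three cones spanned by two of these vectors cover the plane. Two of them, $\operatorname{cone}(\rho_C,\rho_{C'})$ and $\operatorname{cone}(\rho_C,\rho_{C''})$, are the maximal cones of the normal fan of $F$ at $v$ and $v'$. So every further ray $\rho_\Gamma$ lies in $\operatorname{cone}(\rho_{C'},\rho_{C''})$. Take $m=-2e_i+\beta_ie_n$. Then
$$\langle m,\rho_C\rangle=-2,\qquad\langle m,\rho_{C'}\rangle=\beta_i>0,\qquad\langle m,\rho_{C''}\rangle=2\beta_i-\beta_i=\beta_i>0,$$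
so $\langle m,\rho_\Gamma\rangle>0$ for all edges $\Gamma\ne C$ of $F$. By Fact 4,
$$2C\sim\sum_{\Gamma\neq C}\langle m,\rho_\Gamma\rangle\,\Gamma\qquad\text{on }X_F .$$
Push this forward to $X$. The left side lies in the extremal ray $R$, and the right side is a sum of elements of $\overline{NE}(X)$, so each summand lies in $R$. Hence $[\Gamma]=\lambda_\Gamma[C]$, with $\lambda_\Gamma>0$ because $L\cdot\Gamma>0$.

**Step 3: $F$ is a triangle.** For every edge $\Gamma$ of $F$ we have $D_n\cdot\Gamma=\lambda_\Gamma D_n\cdot C=\lambda_\Gamma>0$. By Fact 3, the facet $n$ contains an endpoint of $\Gamma$. This endpoint lies in $F\cap\{H_n=0\}$. That is a face of $F$ which contains $C'$ and is not $F$, since $H_n(v')=\ell>0$; so it is $C'$. Thus every edge of $F$ other than $C'$ shares a vertex with $C'$. Only two edges do, so $F$ has exactly three edges, $C$, $C'$ and $C''$.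

**Step 4: the numbers.** Now we compute $\beta_i$ and the edge lengths. The triangle has vertices $v$, $v'=v+\ell e_n$ and $v_i^*=v+\ell_ie_i$ for some $\ell_i\ge1$. At $v_i^*$ the smooth polygon $F$ has the edges $C',C''$, so $\rho_{C'},\rho_{C''}$ form a lattice basis. Hence $\left|\det\begin{pmatrix}0&1\\-\beta_i&-1\end{pmatrix}\right|=\beta_i=1$. The functional $\rho_{C''}=(-1,-1)$ vanishes on the direction $\ell_ie_i-\ell e_n$ of $C''$, so $\ell_i=\ell$. Thus $v_i^*=v_i$ is a vertex of $P$, and $H_0(v_i)=0$ because $C''$ lies in the facet $0$.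

**Step 5: conclusion.** With $\beta_i=1$ on $T\setminus\{n\}$, identity (2) is (4), and $-K_X\cdot C=2+(k-2)-a=k-a$, since $|T\setminus\{n\}|=k-2$. For part 2, $v_n=v'$ is a vertex by definition. Through $v_0$ pass the facets $1,\dots,n$. Through $v_s$ with $s\in T$ pass the facets $j\in\{1,\dots,n\}\setminus\{s\}$, since $v_s-v$ is a multiple of $e_s$, and the facet $0$. These are $n$ facets in each case, and a vertex of a smooth polytope lies on exactly $n$. Finally $|W|=n-|T|=n-k+1$. $\square$

*Example.* For the bottom edge of $T_h$ we have $k=2$, the set $Y$ consists of the facet $y$, $a=1$ and $\ell=1$. For $\Pi_{n,n}$ and the edge from $0$ to $e_1$, relation (4) is $\big(1+y-\sum x_t\big)+\sum x_t=1+y$, with $k=n$, $a=1$, $\ell=1$.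

## 6. Weights on the facets, and test points near the ray

To bound $\mu$ from above we use the dual of the linear program that defines it.

**Lemma 3.** There are weights $m_g\ge0$, one for each facet, with
$$\sum_gm_g=\mu,\qquad\sum_gm_gH_g(x)=1\quad\text{for all }x\in\mathbb R^n. \tag{5}$$

*Proof.* The program "maximize $c$ subject to $\langle u_g,x\rangle-b_g\ge c$ for all $g$" has optimum $1/\mu$. By linear programming duality there are $\lambda_g\ge0$ with $\sum\lambda_g=1$, $\sum\lambda_gu_g=0$ and $-\sum\lambda_gb_g=1/\mu$. Put $m_g=\mu\lambda_g$. $\square$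

For $\Pi_{4,4}$, where $\mu=\frac52$, one can take weight $\frac12$ on $x_1,x_2,x_3$, on $1+y-\sum x_t$ and on $1-y$, and weight $0$ on $y$: the weighted sum is $\frac12\big((1+y)+(1-y)\big)=1$.

Identity (5) holds at every point. If we evaluate it at a lattice point of $P$ where we know many of the $H_g$, all terms are nonnegative and we get upper bounds for the weights. The vertices $v_s$ and their lattice neighbors are such points. A facet in $Y$ pays double: stepping off it raises one of the $H_s$, $s\in S$, to at least $2$, by (4).

**Proposition 4.** Let $R$ be an extremal ray as in Lemma 2 with $Y\ne\emptyset$, $\ell=1$ and $2k-n-3>0$. Then $\mu\le\frac{n+1}2$.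

*Proof.* Let $Q$ be the set of facets with index neither in $S$ nor in $W$. By Lemma 2(2) no facet in $Q$ contains any $v_s$, so $H_g(v_s)\ge1$ for $g\in Q$ and $s\in S$, by integrality. Let $m^*=\max_{s\in S}m_s$ and fix $s\in S$ with $m_s=m^*$. Put $a_w=0$ for $w\in W\setminus Y$.

**Step 1: the facets in $Q$.** We bound their total weight by evaluating (5) at $v_s$. The facets in $S\setminus\{s\}$ and $W$ contain $v_s$, and (4) gives $H_s(v_s)=\ell=1$. So $m^*+\sum_{g\in Q}m_gH_g(v_s)=1$, and
$$\sum_{g\in Q}m_g\le1-m^*. \tag{6}$$

**Step 2: the facets in $W$.** We bound each single weight by evaluating (5) at a neighbor of $v_s$. Let $w\in W$, let $e$ be the edge direction at $v_s$ dual to $u_w$, and put $p_{s,w}=v_s+e\in P$. At this lattice point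
$$H_w=1,\qquad H_{w'}=0\ (w'\in W\setminus\{w\}),\qquad H_{s'}=0\ (s'\in S\setminus\{s\}),\qquad H_s=1+a_w, \tag{7}$$
where the last value follows from the others by (4) with $\ell=1$. (The values (7) hold for every $s\in S$.) The facets in $Q$ contribute nonnegative terms, so (5) gives
$$m_w\le1-(1+a_w)m^*. \tag{8}$$

**Step 3: adding up.** Fix $\eta\in Y$. Since $a_\eta\ge1$, (8) gives $0\le m_\eta\le1-2m^*$; in particular $m^*\le\frac12$. The other $n-k$ elements of $W$ satisfy $m_w\le1-m^*$. Hence
$$\mu=\sum_{s\in S}m_s+\sum_{w\in W}m_w+\sum_{g\in Q}m_g\le km^*+(n-k)(1-m^*)+(1-2m^*)+(1-m^*),$$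
that is, using $2k-n-3>0$ and $m^*\le\frac12$,
$$\mu\le(n-k+2)+(2k-n-3)m^*\le(n-k+2)+\frac{2k-n-3}2=\frac{n+1}2. \tag{9}$$
$\square$

*Remark (the role of $Y$).* Without an element of $Y$ the same count would give only $km^*+(n-k+1)(1-m^*)+(1-m^*)=(n-k+2)+(2k-n-2)m^*$ with $m^*\le1$ from (6), so for $2k\ge n+2$ only $\mu\le k$. The hypothesis $a_\eta\ge1$ enters twice: it removes a further $m^*$ from the sum, and it forces $m^*\le\frac12$.

*Remark (the deep point itself).* The estimate can also be read without weights. Let $\bar v=\frac1k\sum_sv_s$ and $\bar p_w=\frac1k\sum_sp_{s,w}$, and put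
$$x^*=\frac2{n+1}\Big(\bar v+\sum_{w\in W\setminus\{\eta\}}\bar p_w+\frac{2k-n-1}2\,\bar p_\eta\Big).$$
The coefficients in the bracket are nonnegative with sum $1+(n-k)+\frac{2k-n-1}2=\frac{n+1}2$, so $x^*\in P$. We check $H_g(x^*)\ge\frac2{n+1}$ for each facet. For $g\in Q$ the point $\bar v$ contributes at least $\frac{2}{n+1}$. For $w\in W\setminus\{\eta\}$ we get exactly $\frac2{n+1}$. For $\eta$ we get $\frac2{n+1}\cdot\frac{2k-n-1}2\ge\frac2{n+1}$. For $s\in S$, (7) gives at least $\frac2{n+1}\cdot\frac1k\big(1+(n-k)+2\cdot\frac{2k-n-1}2\big)=\frac2{n+1}$. So $P^{(2/(n+1))}\ne\emptyset$ and again $\mu\le\frac{n+1}2$. For $\Pi_{4,4}$ we have $\bar v=(\frac14,\frac14,\frac14;0)$ and $\bar p_\eta=(\frac12,\frac12,\frac12;1)$, so $x^*=\frac25\big(\bar v+\frac32\bar p_\eta\big)=(\frac25,\frac25,\frac25;\frac35)$. We keep the version with weights because its equality case leads to Theorem B.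

## 7. The dichotomy at the nef value: proof of Theorem A

Assume $\tau>\frac{n+1}2$.

**Step 1: choosing the ray.** We need an extremal ray that computes $\tau$. By (3), the nef class $K_X+\tau L$ vanishes on some invariant curve. So it vanishes on a nonzero face of the polyhedral cone $\overline{NE}(X)$, and this face contains an extremal ray $R$ of $\overline{NE}(X)$, spanned by an invariant curve $C$. Apply Lemma 2 to $R$. Since $-K_X\cdot C=\tau L\cdot C$,
$$k-a=\tau\ell. \tag{10}$$

**Step 2: the case $Y=\emptyset$.** Here we show $\mu=\tau$. By (4) the $k$ functions $H_s$, $s\in S$, sum to $\ell$. So $P^{(c)}\ne\emptyset$ implies $kc\le\ell$, and $\mu\ge k/\ell=\tau$ by (10) with $a=0$. With Lemma 1, $\mu=\tau$.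

**Step 3: the case $Y\ne\emptyset$.** Here we verify the hypotheses of Proposition 4. We have $a\ge1$. Also $|T|\le n-1$, as $Y$ is disjoint from $T$, so $k\le n$. From (10),
$$\frac{n+1}2\,\ell<\tau\ell=k-a\le n-1,$$
so $\ell<\frac{2(n-1)}{n+1}<2$ and $\ell=1$. Then $k=\tau+a>\frac{n+1}2+1$, that is, $2k-n-3>0$. Proposition 4 gives $\mu\le\frac{n+1}2$.

This proves the dichotomy. If $\mu>\frac{n+1}2$, then $\tau\ge\mu>\frac{n+1}2$ by Lemma 1, and the second alternative is excluded. So $\mu=\tau$, and $P$ is $\mathbb Q$-normal by Lemma 1. This proves Theorem A and with it the conjecture. $\blacksquare$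

## 8. The boundary case $\mu=\frac{n+1}2$: proof of Theorem B

### 8.1 A non-$\mathbb Q$-normal $P$ with $\mu\ge\frac{n+1}2$ is some $\Pi_{n,k}$

Let $\mu\ge\frac{n+1}2$ and let $P$ be not $\mathbb Q$-normal. By Lemma 1, $\tau>\mu\ge\frac{n+1}2$, so Theorem A gives $\mu=\frac{n+1}2$. Take the ray of Section 7. We cannot have $Y=\emptyset$, as then $\mu=\tau$. So $Y\ne\emptyset$, and by Step 3 there, $\ell=1$, $k\le n$ and $2k>n+3$. Everything in Section 6 applies, and equality holds throughout (9), for every choice of $\eta\in Y$.

**Step 1: reading off the weights.** We use that each inequality which was added up to get (9) is now an equality. Since $2k-n-3>0$, we get $m^*=\frac12$, and all $m_s=\frac12$ for $s\in S$. For every $\eta\in Y$, (8) says $0\le m_\eta\le1-\frac{1+a_\eta}2$, which forces $a_\eta=1$ and $m_\eta=0$. With $\eta\in Y$ fixed, the other $n-k$ elements $w$ of $W$ have $m_w=1-m^*=\frac12\ne0$, so they are not in $Y$. Thus $Y=\{\eta\}$.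

**Step 2: $P\subset\Pi_{n,k}$.** We turn (5) into an inequality on $P$. By (4), $\sum_{s\in S}H_s=1+H_\eta$. Inserting this and the weights in (5) and multiplying by $2$ gives
$$H_\eta+\sum_{w\in W\setminus\{\eta\}}H_w+2\sum_{g\in Q}m_gH_g=1 .$$
So $H_\eta+\sum_{w\ne\eta}H_w\le1$ on $P$. Take coordinates with origin $v$ and basis $e_1,\dots,e_n$; the coordinate functions are $H_1,\dots,H_n$. Name them $x_t=H_t$ $(t\in T)$, $y=H_\eta$, and $z_j=H_j$ $(j\in W\setminus\{\eta\})$; these are $k-1$, $1$ and $n-k$ coordinates. By (4), $H_0=1+y-\sum x_t$. So on $P$ all inequalities of $\Pi_{n,k}$ hold.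

**Step 3: $\Pi_{n,k}\subset P$.** We show that $P$ contains points whose convex hull is $\Pi_{n,k}$. In these coordinates $P$ contains the vertices $v_0=0$ and $v_t=e_t$ $(t\in T)$, since $\ell=1$. By (7) for $s=0$ and for $s=t$ it contains the points $e_w$ and $(1+a_w)e_t+e_w$ for $t\in T$, $w\in W$, where $a_\eta=1$ and $a_w=0$ otherwise. Let $\Delta=\operatorname{conv}(0,e_t:t\in T)$. The fibre of $\Pi_{n,k}$ over a point $(y,z)$ of the base simplex $\{y,z_j\ge0,\ y+\sum z_j\le1\}$ is
$$(1+y)\Delta=y\cdot2\Delta+\sum_jz_j\Delta+\Big(1-y-\sum_jz_j\Big)\Delta,$$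
since the coefficients on the right add up to $2y+\sum z_j+1-y-\sum z_j=1+y$. The weights $y,\ z_j,\ 1-y-\sum z_j$ are exactly those that express $(y,z)$ as a convex combination of the base vertices. So $\Pi_{n,k}$ is the convex hull of $2\Delta$ over the vertex $y=1$ and of a copy of $\Delta$ over each vertex $z_j=1$ and over $0$. The vertices of these simplices are exactly the points listed. Hence $P=\Pi_{n,k}$.

### 8.2 Each $\Pi_{n,k}$ with $\frac{n+3}2<k\le n$ is smooth, has $\mu=\frac{n+1}2$, and is not $\mathbb Q$-normal

**Step 1: smoothness.** We must check that $\Pi_{n,k}$ is a smooth lattice polytope with $n+2$ facets. Its inequalities fall into two groups. The first consists of $x_t\ge0$ ($k-1$ of them) and $H_0:=1+y-\sum x_t\ge0$. The second consists of $y\ge0$, $z_j\ge0$ ($n-k$ of them) and $h:=1-y-\sum z_j\ge0$. The functions in the first group sum to $1+y>0$ and those in the second sum to $1$, so at no point of $\Pi_{n,k}$ do all functions of one group vanish. Hence at most $(k-1)+(n-k+1)=n$ of the inequalities are tight at a point, and at a vertex exactly $n$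 are: all but one in each group. The linear parts of all but one function in the second group form a basis of the dual lattice of the $(y,z)$-space. Modulo these, the linear part of $H_0$ is that of $-\sum x_t$, so all but one in the first group give a basis of the dual lattice of the $x$-space. So the $n$ tight normals form a lattice basis. The right-hand sides are integers, so the vertex is a lattice point, and its edge directions are the dual basis. Finally, every such choice does occur as a vertex: put $(y,z)$ at the base vertex prescribed by the second group, and $x$ at the vertex of $(1+y)\Delta$ prescribed by the first. There $n$ linearly independent inequalities are tight and the other two are strict, so the tight ones define facets. Thus all $n+2$ inequalities define facets, and the polytope is smooth.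

**Step 2: $\mu=\frac{n+1}2$.** For the lower bound, the $n+1$ facet functions $H_0,x_t,z_j,h$ satisfy $\frac12\big(H_0+\sum x_t+\sum z_j+h\big)=\frac12\big((1+y)+(1-y)\big)=1$. So $P^{(c)}\neq\emptyset$ forces $\frac{n+1}2c\le1$, and $\mu\ge\frac{n+1}2$. For the upper bound put $c=\frac2{n+1}$, $x_t=z_j=c$ and $y=1-(n-k+1)c$. Then
$$h=(n-k+1)c-(n-k)c=c,\qquad H_0=2-(n-k+1)c-(k-1)c=2-nc=c,$$
and $y\ge c$ because $(n-k+2)c\le1$, i.e. $2(n-k+2)\le n+1$, i.e. $2k\ge n+3$. So $P^{(c)}\ne\emptyset$ and $\mu\le\frac{n+1}2$.

**Step 3: $\tau>\mu$.** We exhibit one curve. The edge from $0$ to $e_1$, in an $x$-direction, has length $1$. Its new facet is $H_0$, and its wall relation is $u_0+\sum_tu_{x_t}-u_y=0$. So its curve has $-K_X\cdot C=2+(k-2)-1=k-1$ and $L\cdot C=1$. By (3), $\tau\ge k-1>\frac{n+1}2=\mu$, and $\Pi_{n,k}$ is not $\mathbb Q$-normal by Lemma 1.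

### 8.3 The dimensions in which the boundary case occurs

If $\frac{n+3}2<k\le n$, then $n>3$. Conversely, for $n>3$ the integer $k=n$ qualifies. So such $k$ exists iff $n\ge4$. For $n\ge4$ the polytopes $\Pi_{n,k}$ show that $>$ cannot be weakened to $\ge$. For $n\le3$ there is no exception, so $\mu\ge\frac{n+1}2$ implies $\mathbb Q$-normality. $\blacksquare$

## 9. Cayley polytopes and $\mu>\frac{n+1}2$: proof of Theorem C

### 9.1 From $\mu>\frac{n+1}2$ to a Cayley structure

Let $\mu>\frac{n+1}2$. By Lemma 1, $\tau>\frac{n+1}2$; take the ray $R$ of Section 7.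

**Step 1: $k$ facet functions sum to $1$.** The case $Y\ne\emptyset$ would give $\mu\le\frac{n+1}2$, so $Y=\emptyset$, $a=0$ and $\mu=\tau=k/\ell$. As $k=|T|+1\le n+1$ and $k/\ell>\frac{n+1}2$, we get $\ell<2$, so $\ell=1$ and $k=\mu$. Put $f=k-1$, so $f+1=\mu>\frac{n+1}2$, and renumber the facets in $S$ as $0,1,\dots,f$, keeping the facet $0$. By (4),
$$\sum_{i=0}^fH_i=1. \tag{11}$$

**Step 2: the Cayley form.** We read the slices $P_i$ off the vertices. The normals $u_1,\dots,u_f$ are part of the lattice basis at $v$, so after an affine unimodular transformation $H_1,\dots,H_f$ are the first $f$ coordinates on $\mathbb Z^n=\mathbb Z^f\times\mathbb Z^{n-f}$. At a vertex of $P$ the numbers $H_0,\dots,H_f$ are nonnegative integers with sum $1$, so exactly one $H_i$ is $1$ and the others vanish. So each vertex lies over one of $\varepsilon_0,\dots,\varepsilon_f$, and $P=\operatorname{conv}\bigcup_i\{\varepsilon_i\}\times P_i$ with lattice polytopes $P_i\subset\mathbb R^{n-f}$.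

**Step 3: the $P_i$ are smooth of dimension $n-f$.** Consider $F_i=\{\varepsilon_i\}\times P_i=P\cap\bigcap_{j\neq i}\{H_j=0\}$. It is nonempty, since $H_i$ does not vanish identically on $P$ and so is $1$ at some vertex. It is the intersection of $f$ facets of a simple polytope, so it is a face of dimension $n-f$. At each of its vertices, its $n-f$ primitive edge directions are part of a basis of $\mathbb Z^n$ and lie in $\{0\}\times\mathbb Z^{n-f}$, so they form a basis of that lattice. Hence $P_i$ is smooth.

**Step 4: the $P_i$ have the same normal fan.** We move from a vertex of $F_i$ to one of $F_j$ along an edge. Let $w$ be a vertex of $F_i$. It lies on the facets $l\in\{0,\dots,f\}$ with $l\ne i$ and on a set $G_w$ of $n-f$ further facets. Let $j\ne i$, and let $e$ be the edge direction at $w$ dual to $u_j$. Then $w+e\in P$ and $H_j(w+e)=1$, while $H_l(w+e)=0$ for $l\ne i,j$. By (11), $H_i(w+e)=0$. Since $H_i$ decreases at unit speed along the edge, the edge cannot continue, and $w+e$ is a vertex. It lies in $F_j$, and on all facets in $G_w$. So $w+e$ lies on the facets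 $l\ne j$ from $\{0,\dots,f\}$ and on $G_w$, and these are all its $n$ facets. Now the maximal cone of the normal fan of $P_i$ at $w$ is generated by the images of the $u_g$, $g\in G_w$, modulo $\operatorname{span}(u_0,\dots,u_f)$, i.e. by their last $n-f$ coordinates. By what we just saw, the same cone occurs in the normal fan of $P_j$. By symmetry the two fans coincide.

### 9.2 From a Cayley structure to $\mu=\tau=\operatorname{codeg}(P)=f+1$

Let $P$ be a Cayley polytope as in the theorem, $d=n-f$, and $\Sigma'$ the common normal fan of the $P_i$. Write $P_i=\{x\in\mathbb R^d:\langle\rho,x\rangle\ge b_i^\rho\ \forall\rho\}$ irredundantly, with $\rho$ running over the primitive ray generators of $\Sigma'$. Since $f+1>\frac{n+1}2\ge1$, we have $f\ge1$. Let $\lambda_1,\dots,\lambda_f$ be the coordinates on $\mathbb R^f$ and $\lambda_0=1-\sum_{i\ge1}\lambda_i$.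

**Step 1: the inequalities of $P$.** We compute the fibres. The fibre of $P$ over $\lambda\in\Delta_f$ is the Minkowski sum $\sum_i\lambda_iP_i$. We claim
$$\sum_i\lambda_iP_i=\Big\{x:\ \langle\rho,x\rangle\ge\sum_i\lambda_ib_i^\rho\ \ \forall\rho\Big\}. \tag{12}$$
The inclusion $\subset$ is clear. For $\supset$, let $x$ lie in the right side and let $u\in\mathbb R^d$. Choose a maximal cone of $\Sigma'$ containing $u$, and write $u=\sum c_\rho\rho$ with $c_\rho\ge0$ over its rays. If $w_i$ is the corresponding vertex of $P_i$, then $\min_{P_i}u=\langle u,w_i\rangle=\sum_\rho c_\rho b_i^\rho$. So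
$$\langle u,x\rangle\ge\sum_\rho c_\rho\sum_i\lambda_ib_i^\rho=\sum_i\lambda_i\min_{P_i}u=\min_{\sum\lambda_iP_i}u .$$
This holds for all $u$, so $x$ lies in the compact convex set $\sum_i\lambda_iP_i$, which proves (12). Consequently $P$ is described by
$$\lambda_i\ge0\ (0\le i\le f),\qquad\langle\rho,x\rangle-\sum_{i=0}^f\lambda_ib_i^\rho\ge0\ \ \forall\rho .$$
All of these define facets. The face $\lambda_i=0$ has $d$-dimensional fibres over a facet of $\Delta_f$, and equality for $\rho$ gives $(d-1)$-dimensional fibres over $\Delta_f$; both have dimension $n-1$. The normals are integral and primitive: for $\lambda_i$ this is clear, and for $\rho$ the last $d$ coordinates already form the primitive vector $\rho$. So the functions displayed are the facet functions of $P$.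

**Step 2: $\mu\ge f+1$.** The $f+1$ facet functions $\lambda_0,\dots,\lambda_f$ sum to $1$, so $P^{(c)}\ne\emptyset$ forces $(f+1)c\le1$. Hence $\mu\ge f+1>\frac{n+1}2$, which proves the equivalence in Theorem C.

**Step 3: an interior lattice point of $(f+1)P$.** This gives the upper bounds. From $f+1>\frac{n+1}2$ and $n=f+d$ we get $2f+1>f+d$, so $d\le f$. Fix a maximal cone of $\Sigma'$ with rays $\rho_1,\dots,\rho_d$ and dual basis $e_1,\dots,e_d$, and let $w_i$ be the corresponding vertex of $P_i$. As $P_i$ is a smooth lattice polytope, $w_i+e_j\in P_i$ for all $i,j$. Since $d\le f$, we may define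
$$q=w_0+\sum_{i=1}^d(w_i+e_i)+\sum_{i=d+1}^fw_i ,$$
a sum with one summand from each $P_i$. We claim $\langle\rho,q\rangle-\sum_ib_i^\rho\ge1$ for every $\rho$. If $\rho=\rho_j$, then $\langle\rho_j,w_i\rangle=b_i^{\rho_j}$ for all $i$ and $\langle\rho_j,e_i\rangle=\delta_{ij}$, so the value is $1$. If $\rho\notin\{\rho_1,\dots,\rho_d\}$, every summand contributes at least $0$, and $w_0$ contributes at least $1$: it is a lattice point that does not lie on the facet $\rho$ of $P_0$, because $P_0$ is simple.

Consider the lattice point $(1,\dots,1;q)\in\mathbb Z^f\times\mathbb Z^d$. For the dilate $(f+1)P$ the facet functions are $\lambda_1,\dots,\lambda_f$, then $\lambda_0=(f+1)-\sum_{i\ge1}\lambda_i$, and $\langle\rho,x\rangle-\sum_i\lambda_ib_i^\rho$. At our point $\lambda_0=\lambda_1=\dots=\lambda_f=1$, and the remaining functions are at least $1$ by the claim. So it is an interior lattice point of $(f+1)P$ at lattice distance at least $1$ from every facet. Hence $\operatorname{codeg}(P)\le f+1$. Dividing by $f+1$ shows $P^{(1/(f+1))}\ne\emptyset$, so $\mu\le f+1$.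

For $T_1$, with $P_0=[0,1]$, $P_1=[0,2]$, $\rho_1=1$ and $w_0=w_1=0$, this gives $q=1$ and the point $(\lambda_1;q)=(1;1)$ of $2T_1$. Its remaining facet function, for $\rho=-1$, has the value $-1+(1+2)=2$.

**Step 4: all the numbers agree.** It remains to compare $\operatorname{codeg}(P)$ with $\mu$ from below. An interior lattice point of $jP$ has lattice distance at least $1$ from every facet of $jP$, so $P^{(1/j)}\ne\emptyset$ and $j\ge\mu$. Hence $\operatorname{codeg}(P)\ge\mu$. Altogether $f+1\le\mu\le\operatorname{codeg}(P)\le f+1$. Since $\mu>\frac{n+1}2$, Theorem A and Lemma 1 give $\tau=\mu$. So $\mu=\tau=\operatorname{codeg}(P)=f+1$. $\blacksquare$
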